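\title{Point sets whose subsets in general position have size $o(\sqrt{N})$}

\begin{abstract}
Let $\alpha_{d,s}(N)$ be the largest integer such that every set of $N$ points in $\mathbb{R}^d$ with no $d+s$ points on a hyperplane contains $\alpha_{d,s}(N)$ points in general position. Suk and Zeng asked whether $\alpha_{d,s}(N)=o(N^{1/2})$ for some fixed $d,s\ge 3$. We show that the answer is yes. A self-contained argument gives $\alpha_{5,13}(N)=O(N^{1/3}(\log N)^{5/4})$, and the hypergraph container theorem gives $\alpha_{d,s}(N)=O(N^{1/2-c})$ with $c=c(d,s)>0$ for all $d\ge5$ and $s\ge3$ with $(d,s)\neq(6,3)$. The point sets are generic projections of sparse random subsets of a grid of high dimension.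
\end{abstract}

\section{Introduction}

A finite set of points in $\mathbb{R}^d$ is in \emph{general position} if no $d+1$ of its points lie on a common hyperplane. For integers $d,s\ge 2$, let $\alpha_{d,s}(N)$ be the largest integer such that every set of $N$ points in $\mathbb{R}^d$ with no $d+s$ points on a common hyperplane contains a subset of $\alpha_{d,s}(N)$ points in general position.

The parameter $s$ measures how far the given set may be from general position. Any $d$ points lie on a hyperplane, and the hypothesis allows at most $s-1$ further points on any hyperplane. With $s=1$ the set would itself be in general position; with no hypothesis at all it could lie in one hyperplane, and only $d$ points could be chosen. The function $\alpha_{d,s}$ records how much damage a bounded amount of degeneracy on each hyperplane can do. An upper bound for it is a construction: a set in which no hyperplane is rich, while every large subset has $d+1$ points on a hyperplane.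

Two facts are elementary. First, $\alpha_{d,s+1}(N)\le\alpha_{d,s}(N)$, since the hypothesis weakens as $s$ grows. Second, $\alpha_{d,s}(N)=\Omega(N^{1/d})$. Indeed, a set $P$ of $N\ge d+s$ points satisfying the hypothesis lies in no hyperplane, so it contains $d+1$ points in general position; extend them to a maximal subset $A$ in general position. Any $d$ points of $A$ span a unique hyperplane, which contains at most $s-1$ further points of $P$, and by maximality every point of $P\setminus A$ lies on such a hyperplane. Hence $N\le |A|+(s-1)\binom{|A|}{d}$.

The known upper bounds for $s=2$ are much larger: $\alpha_{2,2}(N)<N^{5/6+o(1)}$ (Balogh and Solymosi), and for fixed $d\ge3$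
\begin{equation}\label{eq:known}
\alpha_{d,2}(N)<N^{\frac12+\frac1{2d}+o(1)}\quad(d\text{ odd}),\qquad
\alpha_{d,2}(N)<N^{\frac12+\frac1{d-1}+o(1)}\quad(d\text{ even}).
\end{equation}
As $d$ grows these exponents approach $1/2$ from above, while the exponent $1/d$ of the lower bound tends to $0$. Either $1/2$ is a real barrier, or it can be crossed, for instance by allowing more points on a hyperplane. This is the question of Suk and Zeng \cite{SukZeng}:
\begin{quote}
\emph{Are there fixed integers $d,s\ge3$ such that $\alpha_{d,s}(N)=o(N^{1/2})$?}
\end{quote}
The answer is yes.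

\begin{theorem}\label{thm:five}
$\alpha_{5,13}(N)=O\big(N^{1/3}(\log N)^{5/4}\big)$.
\end{theorem}

The proof of Theorem~\ref{thm:five} is self-contained. The next theorem treats all $d\ge3$ and uses the container theorem of Saxton and Thomason \cite{SaxtonThomason}. A bound $N^{\gamma+o(1)}$ means $N^{\gamma+\varepsilon}$ for every fixed $\varepsilon>0$ and all large $N$.

\begin{theorem}\label{thm:general}
Let $d\ge3$, $s\ge2$ and $h=\lfloor(d+1)/2\rfloor$. Then
\[
\alpha_{d,s}(N)\le N^{\gamma+o(1)},\qquad \gamma=\max\Big\{\frac1h,\ \frac{d+s-1}{(2h-1)s}\Big\}.
\]
If $s(h-1)>h(d-1)$, then $\alpha_{d,s}(N)=O\big(N^{1/h}(\log N)^2\big)$.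
\end{theorem}

\begin{corollary}\label{cor:half}
There is $c=c(d,s)>0$ with $\alpha_{d,s}(N)=O(N^{1/2-c})$ in each of the following cases: $d\ge5$ odd and $s\ge3$; $d\ge8$ even and $s\ge3$; $d=6$ and $s\ge4$.
\end{corollary}

\begin{proof}
It suffices to show $\gamma<1/2$ and to take any positive $c<1/2-\gamma$. In all cases $h\ge3$, so $1/h<1/2$. For odd $d$ we have $2h-1=d$, and $2(d+s-1)<ds$ is equivalent to $(d-2)(s-2)>2$, which holds when $d\ge5$ and $s\ge3$. For even $d$ we have $2h-1=d-1$, and $2(d+s-1)<(d-1)s$ is equivalent to $(d-3)(s-2)>4$, which holds when $d\ge8$, $s\ge3$ and when $d=6$, $s\ge4$.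
\end{proof}

For example, $\alpha_{5,3}(N)\le N^{7/15+o(1)}$, and $\alpha_{5,s}(N)=O(N^{1/3}(\log N)^2)$ for $s\ge7$. For $s=2$ the exponent $\gamma$ is $\frac{d+1}{2d}$ or $\frac{d+1}{2(d-1)}$ according to the parity of $d$, so Theorem~\ref{thm:general} recovers \eqref{eq:known}. For fixed $s$ and $d\to\infty$ we have $\gamma\to1/s$: the limit $1/2$ in \eqref{eq:known} is the value of $1/s$ at $s=2$. For fixed $d$ and large $s$ the exponent is $1/\lfloor(d+1)/2\rfloor$, to be compared with the lower bound $1/d$. We do not settle the question for $(d,s)=(6,3)$, where $\gamma=8/15$, or for $d\in\{3,4\}$, where $h=2$ and so $\gamma\ge1/2$; for $d=3$ with $s\ge4$ and for $d=4$ with $s\ge6$ the theorem gives $N^{1/2+o(1)}$.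

Section~\ref{sec:grid} reduces the geometric problem to one about random subsets of a grid, and Section~\ref{sec:pigeon} feeds this reduction with the pigeonhole principle, which is enough to cross the exponent $1/2$ in one small case and shows what has to be improved. Sections~\ref{sec:five} and~\ref{sec:general} prove the two theorems.

Throughout, $[n]=\{1,\dots,n\}$, $X=[n]^D$ and $M=|X|=n^D$. The dimension $D\ge d$ is fixed while $n\to\infty$, implied constants may depend on $d,s,D$, and logarithms are natural. A \emph{$p$-random} subset of $X$ contains each point independently with probability $p$.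

\section{From a grid of high dimension to $\mathbb{R}^d$}\label{sec:grid}

\subsection*{Free sets and equal sums}

An \emph{affine relation} among distinct points $v_1,\dots,v_k$ is a list of reals $c_1,\dots,c_k$ with $\sum c_i=0$ and $\sum c_iv_i=0$; the points are \emph{affinely independent} if the only such list is zero. A \emph{$j$-flat} is an affine subspace of dimension $j$, and $\operatorname{aff}(Q)$ is the smallest flat containing $Q$; its dimension is one less than the largest size of an affinely independent subset of $Q$. Call a set $A\subset\mathbb{R}^D$ \emph{$k$-free} if every subset of at most $k$ of its points is affinely independent. A $k$-free set is $k'$-free for $k'\le k$, and subsets of $k$-free sets are $k$-free.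

Of all affine relations we use only those with coefficients $\pm1$, namely
\begin{equation}\label{eq:sums}
x_1+\dots+x_h=y_1+\dots+y_h .
\end{equation}
For $h=2$ this is a parallelogram, four points in a plane. For $h=3$ it is a pair of triangles with a common centroid, six points in a $4$-flat.

\begin{lemma}\label{lem:sums}
Let $A$ be $2h$-free and let $x_1,\dots,x_h,y_1,\dots,y_h\in A$, not necessarily distinct, satisfy \eqref{eq:sums}. Then the multisets $\{x_1,\dots,x_h\}$ and $\{y_1,\dots,y_h\}$ coincide.
\end{lemma}

\begin{proof}
For each point $v$ that occurs, let $c_v$ be its multiplicity among the $x_i$ minus its multiplicity among the $y_i$. These numbers form an affine relation among at most $2h$ points of $A$, so they all vanish.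
\end{proof}

A grid is rich in solutions of \eqref{eq:sums}, because it has many $h$-tuples of points and few possible sums. The grid $[n]^d\subset\mathbb{R}^d$ is nevertheless a poor starting point, since a hyperplane may contain $n^{d-1}$ of its $n^d$ points. In $[n]^D$ a $(d-1)$-flat still contains at most $n^{d-1}$ points, which is now the small power $M^{(d-1)/D}$ of the total. So we work in $\mathbb{R}^D$ with $(d-1)$-flats in the role of hyperplanes, and project at the end.

\subsection*{Projection}

\begin{lemma}\label{lem:proj}
Let $P\subset\mathbb{R}^D$ be finite and $D\ge d$. There is a linear map $\pi\colon\mathbb{R}^D\to\mathbb{R}^d$, injective on $P$, such that for every $Q\subseteq P$ the image $\pi(Q)$ lies on a hyperplane if and only if $\dim\operatorname{aff}(Q)\le d-1$. Consequently, if $A\subseteq P$, $|A|\ge d+1$ and $\pi(A)$ is in general position, then $A$ is $(d+1)$-free.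
\end{lemma}

\begin{proof}
Regard the $dD$ entries of $\pi$ as variables. For affinely independent points $v_0,\dots,v_d\in P$, the determinant with columns $\pi(v_i-v_0)$, $1\le i\le d$, is a polynomial in these variables, and it is not identically zero because some linear map sends the $d$ linearly independent vectors $v_i-v_0$ to a basis of $\mathbb{R}^d$. For distinct $x,y\in P$, the first coordinate of $\pi(x-y)$ is a nonzero linear form. The product of these finitely many polynomials is nonzero; take $\pi$ at which it does not vanish. Then $\pi$ is injective on $P$. If $\dim\operatorname{aff}(Q)\ge d$, then $Q$ contains $d+1$ affinely independent points, and their images are affinely independent and lie on no hyperplane. If $\dim\operatorname{aff}(Q)\le d-1$, then $\pi(Q)$ lies in the flat $\pi(\operatorname{aff}(Q))$ of dimension at most $d-1$, hence on a hyperplane.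

For the last statement, any $d+1$ points of $A$ span a flat of dimension $d$ and so are affinely independent, and every smaller subset of $A$ is contained in a subset of size $d+1$.
\end{proof}

\subsection*{Rich flats are rare}

\begin{lemma}\label{lem:count}
The number of $(d+s)$-tuples of points of $X$ that lie in a common $(d-1)$-flat is at most $\binom{d+s}{d}M^{d+\beta}$, where $\beta=(d-1)s/D$.
\end{lemma}

\begin{proof}
A flat $F$ of dimension $e\le d-1$ contains at most $n^{d-1}$ points of $X$: a basis of its direction space forms a matrix of rank $e$, some $e$ coordinates give a nonsingular minor, and $F$ projects injectively to these coordinates.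

Let $(v_1,\dots,v_{d+s})$ be a tuple as in the lemma and $F$ its affine hull. A maximal affinely independent subset of the $v_i$ has at most $d$ points and spans $F$; adding further indices, we get a set $I$ of exactly $d$ indices with $\operatorname{aff}\{v_i:i\in I\}=F$. There are $\binom{d+s}{d}$ choices for $I$ and $M^d$ choices for the points indexed by $I$. These determine $F$, and each of the other $s$ points has at most $n^{d-1}$ choices. Finally $n^{(d-1)s}=M^\beta$.
\end{proof}

The construction rests on an asymmetry that is now visible. Let $d=2h-1$. The $M^h$ sums of $h$-tuples take at most $(hn)^D$ values, so by the Cauchy--Schwarz inequality \eqref{eq:sums} has at least $M^{2h}/(hn)^D=h^{-D}M^{d}$ solutions, each a $(d+1)$-tuple in a $(d-1)$-flat. By Lemma~\ref{lem:count} the degenerate $(d+s)$-tuples are hardly more numerous when $D$ is large. In a $p$-random subset a degenerate $(d+1)$-set survives with probability $p^{d+1}$ and a degenerate $(d+s)$-set only with probability $p^{d+s}$, so there is a range of $p$ in which the latter are nearly gone and the former are plentiful. For even $d=2h$ the relation \eqref{eq:sums} involves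 only $d$ points, one fewer than allowed; this is the source of the parity effect in Theorem~\ref{thm:general}.

\subsection*{Sampling}

\begin{proposition}\label{prop:sample}
Let $d,s\ge2$, $D\ge d$ and $a>0$ satisfy
\begin{equation}\label{eq:cond}
a(d+s-1)+\frac{(d-1)s}{D}<s .
\end{equation}
Let $p=M^{a-1}$ and let $S$ be a $p$-random subset of $X$. Suppose that there are constants $b>0$, $c\ge0$ and a bound $k=O(M^b(\log M)^c)$ such that, with probability $1-o(1)$, every $(d+1)$-free subset of $S$ has at most $k$ points. Then $\alpha_{d,s}(N)=O\big(N^{b/a}(\log N)^c\big)$.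
\end{proposition}

Put
\[
\rho=\frac{s}{d+s-1}<1 .
\]
Condition \eqref{eq:cond} forces $a<\rho$, so that $p<1$; conversely, every $a<\rho$ satisfies \eqref{eq:cond} once $D$ is a large enough constant. This is the only place where $s$ enters the proofs: it caps the size $M^a$ of the sample.

\begin{proof}
Call a $(d+s)$-subset of $X$ \emph{bad} if it lies in a $(d-1)$-flat. By Lemma~\ref{lem:count}, the expected number of bad subsets of $S$ is at most
\[
\binom{d+s}{d}p^{d+s}M^{d+\beta}=\binom{d+s}{d}\,pM\cdot M^{(a-1)(d+s-1)+d-1+\beta}=\binom{d+s}{d}\,pM\cdot M^{a(d+s-1)+\beta-s},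
\]
which is $o(pM)$ by \eqref{eq:cond}. By Markov's inequality $S$ has at most $pM/4$ bad subsets with probability $1-o(1)$. The size $|S|$ has mean $pM=M^a\to\infty$ and variance at most $pM$, so Chebyshev's inequality gives $|S|\ge3pM/4$ with probability at least $1-16/(pM)$. For large $n$ fix an outcome in which both events and the hypothesis on free subsets hold, and delete one point from each bad subset. The remaining set $P$ has at least $M^a/2$ points and no bad subset. Take $\pi$ from Lemma~\ref{lem:proj}. Then $\pi(P)$ has $|P|$ points, no $d+s$ of them on a hyperplane, and a subset of $\pi(P)$ in general position with more than $d$ points is the image of a $(d+1)$-free subset of $S$. So no subset of more than $\max(k,d)$ points of $\pi(P)$ is in general position.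

Given a large $N$, let $n$ be the least integer with $n^{Da}/2\ge N$. Then $(n-1)^{Da}<2N$, so $M^a\le 2^{Da}\cdot2N$ and $M=O(N^{1/a})$. Any $N$ points of $\pi(P)$ inherit both properties, so $\alpha_{d,s}(N)\le\max(k,d)=O(N^{b/a}(\log N)^c)$.
\end{proof}

\section{A first bound, and the role of containers}\label{sec:pigeon}

It remains to bound the free subsets of a random sample. The crudest way is to ignore the sample and bound the free subsets of the whole grid. This already crosses the exponent $1/2$.

\begin{proposition}\label{prop:warm}
$\alpha_{5,9}(N)=O(N^{25/51})$.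
\end{proposition}

\begin{proof}
Take $d=5$, $s=9$, $D=300$ and $a=17/25$. Condition \eqref{eq:cond} reads $13\cdot\frac{17}{25}+\frac{36}{300}<9$, that is $8.84+0.12<9$. Let $A\subseteq X$ be $6$-free with $|A|\ge3$. By Lemma~\ref{lem:sums} the $3$-element subsets of $A$ have distinct sums, and these sums lie in $[3n]^D$. Hence $(|A|-2)^3/6\le\binom{|A|}3\le3^DM$ and $|A|=O(M^{1/3})$. Proposition~\ref{prop:sample} with $b=1/3$, $c=0$ gives the exponent $\frac1{3a}=\frac{25}{51}$.
\end{proof}

The same lines work for any $d\ge3$ with $h=\lfloor(d+1)/2\rfloor$, the largest integer with $2h\le d+1$: a $(d+1)$-free set has distinct $h$-fold sums, hence $O(M^{1/h})$ points, and the resulting exponent $\frac1{ha}$ can be brought arbitrarily close to $\frac1{h\rho}=\frac{d+s-1}{hs}$. For $d\in\{3,4\}$ this exceeds $1/h=1/2$. For $d=5$ it is below $1/2$ exactly when $2(s+4)<3s$, that is $s\ge9$. So the step from parallelograms to pairs of triangles is what breaks the square root, and it needs $d+1\ge6$.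

The argument is wasteful, because a sparse random set should not contain a free set as large as the largest one in the grid. How small can the bound be? The equation \eqref{eq:sums} has at most $M^{2h-1}$ solutions in $X$, since all points but one determine the last. A random subset with expected size $K$ therefore contains at most $K^{2h}/M$ solutions in distinct points on average, and this is below $K/4$ when $K^{2h-1}<M/4$; deleting a point from each solution leaves a solution-free set of order $K$. An argument that uses only \eqref{eq:sums} thus cannot go below $M^{1/(2h-1)}$ for a sample of at least that size. Section~\ref{sec:general} reaches this value up to logarithms, replacing $\frac{d+s-1}{hs}$ by $\frac{d+s-1}{(2h-1)s}$.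

A union bound over all $k$-subsets of $X$ is useless, since $\binom Mkp^k>1$ unless $k$ is comparable to $pM$. The remedy is to cover the free sets by a small family of small sets, called \emph{containers}, and to take the union bound over the family.

\begin{lemma}\label{lem:union}
Let $\mathcal C$ be a family of subsets of $X$, each of size at most $m$, with $\log|\mathcal C|\le L$, where $L>0$. Let $S$ be $p$-random and let $k\ge e^2pm+2L$ be an integer. Then the probability that $|C\cap S|\ge k$ for some $C\in\mathcal C$ is at most $e^{-L}$.
\end{lemma}

\begin{proof}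
For a fixed $C$ the probability is at most $\binom{|C|}{k}p^k\le(emp/k)^k\le e^{-k}$. The union bound gives $e^{L-k}\le e^{-L}$.
\end{proof}

Suppose that, up to logarithms, $L=M^b$ and $m=M^\sigma$. Then the free subsets of $S$ have about $M^b$ points as long as $pm\le M^b$, that is $a\le1+b-\sigma$, and the exponent in Proposition~\ref{prop:sample} is $b/a$. In Section~\ref{sec:five} we have $h=3$, $b=\frac14$, $\sigma=\frac12$ and $a=\frac34$. In Section~\ref{sec:general} we have $b=\frac1{2h-1}$, $\sigma=\frac h{2h-1}$ and $a\le\frac h{2h-1}$. In both sections the number of values available to an $h$-fold sum is denoted by $R=(hn)^D=h^DM$, and $t\approx M^b$ denotes the size of the ``fingerprint'' that determines a container.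

\section{Dimension five}\label{sec:five}

Here $h=3$ and $R=(3n)^D$. The condition to exploit, that no two triples have the same sum, involves six points at once. We reduce it to a condition on two points by revealing a small part $A_0$ of the $6$-free set $A$ and taking four of the six points from $A_0$. The rest of $A$ is then an independent set in a graph, and independent sets in a locally dense graph have small fingerprints by the Kleitman--Winston algorithm.

\subsection*{The graph of a small free set}

Let $A_0\subseteq X$ be $6$-free with $|A_0|=t\ge2$, and let $B$ be the set of sums of two distinct elements of $A_0$. By Lemma~\ref{lem:sums} distinct pairs have distinct sums, so $|B|=\binom t2\ge t^2/4$, and we identify each $b\in B$ with its pair. Let $\Gamma=\Gamma(A_0)$ be the graph on $X\setminus A_0$ in which distinct $x,y$ are adjacent if $x-y=b'-b$ for some $b,b'\in B$. To show that $\Gamma$ has many edges we count coincidences $x+b=y+b'$, and we need to know how many coincidences one edge can absorb.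

\begin{lemma}\label{lem:mult}
For $\delta\ne0$ let $\mu(\delta)$ be the number of $(b,b')\in B^2$ with $b'-b=\delta$. Then $\mu(\delta)\le2t$.
\end{lemma}

\begin{proof}
Since $\delta\neq0$, the pairs $b$ and $b'$ share one element or none.

Suppose $b'=u+w$ and $b=u'+w$ with $u\ne u'$, so that $\delta=u-u'$. If also $\delta=v-v'$ with $v,v'\in A_0$, then $u+v'=v+u'$, so $\{u,v'\}=\{v,u'\}$ as multisets by Lemma~\ref{lem:sums}; as $u\ne u'$ we get $u=v$ and $u'=v'$. Thus $\delta$ determines $(u,u')$, and there are at most $t$ choices of $w$.

Suppose the pairs are disjoint. We show that each $u_1\in A_0$ belongs to $b'$ in at most one such representation, which bounds their number by $t$. If $\delta=(u_1+u_2)-(u_3+u_4)=(u_1+u_2')-(u_3'+u_4')$, both with disjoint pairs, then $u_2+u_3'+u_4'=u_2'+u_3+u_4$, and the multisets $\{u_2,u_3',u_4'\}$ and $\{u_2',u_3,u_4\}$ coincide. Since $u_2\notin\{u_3,u_4\}$, we get $u_2=u_2'$ and then $\{u_3,u_4\}=\{u_3',u_4'\}$.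
\end{proof}

\begin{lemma}\label{lem:graph}
Let $m_0=8R/t^2$ and $\theta=t^3/(64R)$.
\begin{enumerate}
\item[(a)] If $A$ is $6$-free and $A_0\subseteq A\subseteq X$, then $A\setminus A_0$ is an independent set of $\Gamma$.
\item[(b)] If $U\subseteq X\setminus A_0$ and $|U|\ge m_0$, then some vertex of $U$ has at least $\theta|U|$ neighbors in $U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x,y\in A\setminus A_0$ were adjacent, then $x+u_3+u_4=y+u_1+u_2$ with $u_i\in A_0$, and Lemma~\ref{lem:sums} would give $x\in\{y,u_1,u_2\}$, which is false.

(b) Let $r(z)$ be the number of $(x,b)\in U\times B$ with $x+b=z$. Then $\sum_zr(z)=|U||B|$ and $r$ is supported on $[3n]^D$, so the Cauchy--Schwarz inequality gives $\sum r^2\ge|U|^2|B|^2/R$. This sum includes the trivial coincidences $(x,b)=(y,b')$, of which there are $\sum r$. The threshold $m_0$ is chosen to outweigh them: $|U||B|\ge m_0t^2/4=2R$, so $|U||B|\le|U|^2|B|^2/(2R)$ and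
\[
\sum r^2-\sum r\ \ge\ \frac{|U|^2|B|^2}{2R}.
\]
The left side counts ordered pairs of distinct elements $(x,b),(y,b')$ of $U\times B$ with $x+b=y+b'$. In such a pair $x\ne y$, since $x=y$ would force $b=b'$; so $x$ and $y$ are adjacent, and a given $(x,y)$ occurs $\mu(x-y)\le2t$ times. The number of ordered adjacent pairs in $U$ is therefore at least
\[
\frac{|U|^2|B|^2}{4Rt}\ge\frac{|U|^2t^4/16}{4Rt}=\theta|U|^2,
\]
and the average degree in $U$ is at least $\theta|U|$.
\end{proof}

\subsection*{Fingerprints}

By (b), as long as the set $U$ of candidates is large, learning that a vertex of maximum degree belongs to $A$ removes a $\theta$-fraction of $U$. About $\theta^{-1}\log M\approx R\log M/t^3$ such vertices exhaust $X$. The fingerprint consists of these vertices and of the $t$ points of $A_0$, and the two parts are balanced when $t^4\approx R\log M$. From now on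
\[
t=\big\lceil(128\,R\log M)^{1/4}\big\rceil .
\]

\begin{proposition}\label{prop:cont5}
For large $n$ there is a family $\mathcal C$ of subsets of $X$, each of size at most $2t+m_0$, with $\log|\mathcal C|\le3t\log M$, such that every $6$-free set $A\subseteq X$ with $|A|\ge t$ lies in a member of $\mathcal C$.
\end{proposition}

\begin{proof}
Let $n$ be so large that $m_0\ge1$; this is possible as $t^2=O((M\log M)^{1/2})$. Fix a linear order on $X$. Given $A$, choose $A_0\subseteq A$ with $|A_0|=t$ and run the following algorithm on $\Gamma(A_0)$. Start with $U=X\setminus A_0$ and $Q=\emptyset$. While $|U|>m_0$, let $v$ be the vertex of $U$ with the most neighbors in $U$, the first in the order in case of ties. If $v\notin A$, delete $v$ from $U$. If $v\in A$, put $v$ into $Q$ and delete $v$ and its neighbors from $U$. Let $Q^*$ and $U^*$ be the final sets, so $|U^*|\le m_0$.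

\emph{Covering.} By Lemma~\ref{lem:graph}(a) the neighbors of a vertex of $A$ are not in $A$, so a point of $A$ leaves $U$ only to enter $Q$. Hence $A\subseteq A_0\cup Q^*\cup U^*$.

\emph{Size of $Q^*$.} Let $q=|Q^*|\ge1$. By Lemma~\ref{lem:graph}(b) each insertion into $Q$ multiplies $|U|$ by at most $1-\theta\le e^{-\theta}$, and $|U|$ never increases. Just before the last insertion, $1\le m_0<|U|\le Me^{-\theta(q-1)}$. Since $t^4\ge128R\log M$, this gives
\[
q\le1+\frac{\log M}\theta=1+\frac{64R\log M}{t^3}\le1+\frac t2\le t .
\]

\emph{Determinacy.} The set $U^*$ depends only on $(A_0,Q^*)$. Indeed, a vertex $v$ examined by the algorithm lies in $A$ if and only if it lies in $Q^*$: if $v\in A$ it is inserted, and $Q^*\subseteq A$. So the run is reproduced step by step if the test $v\in A$ is replaced by $v\in Q^*$, and the graph depends only on $A_0$.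

Let $\mathcal C$ consist of the sets $A_0\cup Q^*\cup U^*$ that arise. There are at most $M^t$ choices for $A_0$ and at most $(M+1)^t$ subsets of $X$ of size at most $t$, so $|\mathcal C|\le M^t(M+1)^t\le M^{3t}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:five}]
Take $d=5$, $s=13$, $D=300$, $a=3/4$ and $p=M^{-1/4}$. Condition \eqref{eq:cond} reads $\frac{51}4+\frac{52}{300}<13$, which holds because $\frac{52}{300}<\frac14$. Since $t\ge M^{1/4}$,
\[
p(2t+m_0)\le2t+\frac{8\cdot3^DM^{3/4}}{t^2}\le(2+8\cdot3^D)\,t .
\]
Apply Lemma~\ref{lem:union} to the family of Proposition~\ref{prop:cont5} with $L=3t\log M$ and $k=\lceil e^2(2+8\cdot3^D)t+6t\log M\rceil$. With probability $1-o(1)$ every container meets $S$ in fewer than $k$ points. Then a $6$-free subset of $S$ has fewer than $k$ points: either it has fewer than $t\le k$ points, or it lies in $C\cap S$ for a container $C$. As $k=O(t\log M)=O(M^{1/4}(\log M)^{5/4})$, Proposition~\ref{prop:sample} with $b=1/4$ and $c=5/4$ gives the exponent $b/a=1/3$.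
\end{proof}

\begin{remark}
The value $s=13$ is the least one with $\rho=\frac s{s+4}>\frac34$; by monotonicity in $s$ the bound holds for all $s\ge13$. A smaller fingerprint would allow a smaller $a$ and hence a smaller $s$. If $\mu$ were bounded, the density $\theta$ would be of order $t^4/R$ and the balance would occur at $t\approx M^{1/5}$. But Lemma~\ref{lem:mult} is sharp up to a constant, since $\mu(u-u')\ge t-2$ for distinct $u,u'\in A_0$. To reach $M^{1/5}$ we give up the graph and treat all six points on an equal footing.
\end{remark}

\section{The general bound}\label{sec:general}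

\subsection*{The container theorem}

An \emph{$r$-uniform hypergraph} $G$ is a finite vertex set with a family of $r$-element subsets, the edges; $e(G)$ is their number. A vertex set is \emph{independent} if it contains no edge, $G[U]$ is the hypergraph on $U$ formed by the edges inside $U$, and the \emph{degree} of a set of vertices is the number of edges containing it. If $G$ has $m$ vertices, its average degree is $\bar d=r\,e(G)/m$. For $2\le j\le r$ let $d^{(j)}(v)$ be the maximum degree of a $j$-set containing $v$, and for $\tau>0$ put
\[
\delta_j=\frac{\sum_vd^{(j)}(v)}{\tau^{j-1}m\bar d},\qquad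
\delta(G,\tau)=2^{\binom r2-1}\sum_{j=2}^r2^{-\binom{j-1}2}\delta_j .
\]

\begin{theorem}[{Saxton and Thomason \cite[Corollary 3.6]{SaxtonThomason}}]\label{thm:ST}
Let $G$ be an $r$-uniform hypergraph on $m$ vertices with $\bar d>0$. Let $0<\varepsilon,\tau<\frac12$ and $\delta(G,\tau)\le\varepsilon/(12\,r!)$. Then there is a family $\mathcal C$ of vertex sets such that every independent set lies in some $C\in\mathcal C$, every $C\in\mathcal C$ has $e(G[C])\le\varepsilon\,e(G)$, and $\log|\mathcal C|\le c(r)\,m\tau\log(1/\varepsilon)\log(1/\tau)$.
\end{theorem}

If $\Delta_j$ is the maximum degree of a $j$-set, then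
\begin{equation}\label{eq:delta}
\delta_j\le\frac{\Delta_j}{\tau^{j-1}\bar d},\qquad \delta(G,\tau)\le2^{\binom r2-1}(r-1)\max_j\delta_j ,
\end{equation}
so the hypothesis asks that no $j$-set lie in more than a small multiple of $\tau^{j-1}\bar d$ edges. The number $m\tau$ plays the part of the size of a fingerprint.

Fix $h\ge2$, and let $H$ be the $2h$-uniform hypergraph on $X$ whose edges are the sets $\{x_1,\dots,x_h,y_1,\dots,y_h\}$ of $2h$ distinct points satisfying \eqref{eq:sums}. By Lemma~\ref{lem:sums}, a $2h$-free set is independent in $H$. Put
\[
R=(hn)^D,\qquad t=R^{1/(2h-1)},\qquad m_1=\frac R{t^{h-1}}=t^h .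
\]

One application of Theorem~\ref{thm:ST} lowers the number of edges by a constant factor and says nothing about the size of a container. So we apply it again inside each container and repeat until the containers are small. This requires the degree condition in $H[U]$ for an \emph{arbitrary} large set $U$. Such a set may be a subgrid, with far more solutions of \eqref{eq:sums} than a random set of its size, and then its codegrees are larger too. What we need is a bound on the codegrees relative to the number $E$ of solutions in $U$ itself. Fourier analysis provides it, because $E$ and the bounds on the codegrees are moments of the same function.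

\subsection*{Supersaturation with control of codegrees}

\begin{lemma}\label{lem:super}
Let $n$ be large, $U\subseteq X$ and $|U|=m\ge m_1$. Let $E$ be the number of $(x,y)\in U^h\times U^h$ satisfying \eqref{eq:sums}. Then
\begin{enumerate}
\item[(a)] $E\ge m^{2h}/R$;
\item[(b)] $e(H[U])\ge E/(2(2h)!)$;
\item[(c)] for $2\le j\le2h-2$, every $j$-set has degree at most $(2h)!\,E\,m^{-j}t^{j/2}$ in $H[U]$;
\item[(d)] for $j\in\{2h-1,2h\}$, every $j$-set has degree at most $(2h)!$ in $H[U]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal G=(\mathbb Z/hn\mathbb Z)^D$, a group of order $R$. The coordinates of a sum of $h$ points of $X$ lie in $[h,hn]$, an interval of fewer than $hn$ integers, so two such sums are equal in $\mathcal G$ if and only if they are equal in $\mathbb Z^D$; likewise distinct points of $X$ stay distinct in $\mathcal G$. The characters of $\mathcal G$ are the $R$ functions $\chi(z)=\exp(2\pi i\,\xi\cdot z/(hn))$, $\xi\in\mathcal G$. They satisfy $\chi(z+z')=\chi(z)\chi(z')$, $\chi(-z)=\overline{\chi(z)}$, $|\chi(z)|=1$, and $\frac1R\sum_\chi\chi(z)$ equals $1$ for $z=0$ and $0$ otherwise. Let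
\[
g(\chi)=\sum_{x\in U}\chi(x),\qquad T_q=\frac1R\sum_\chi|g(\chi)|^q .
\]
Expanding $|g|^2=g\bar g$ and $|g|^{2h}=g^h\bar g^h$ and using orthogonality, we find that $T_2$ counts the pairs $x=y$ in $U$, so $T_2=m$, and that $T_{2h}=E$. All terms of $T_{2h}$ are nonnegative and the trivial character contributes $m^{2h}/R$, which proves (a). With $\kappa=R/m$ we record
\begin{equation}\label{eq:kappa}
\frac mE\le\kappa\,m^{2-2h},\qquad \kappa\le\frac R{m_1}=t^{h-1}.
\end{equation}

\emph{Solutions with prescribed variables.} Prescribe values in $U$ for $j$ of the $2h$ variables in \eqref{eq:sums}, where $2\le j\le2h-2$, leaving $i$ of the $x$'s and $i'$ of the $y$'s free, $i+i'=2h-j$. If $w$ is the signed sum of the prescribed values, the number of solutions in $U$ is $\frac1R\sum_\chi\chi(w)g(\chi)^i\,\overline{g(\chi)}^{\,i'}$, which is at most $T_{2h-j}$. Let $\eta=\frac j{2h-2}\in(0,1]$, so that $2h-j=2\eta+2h(1-\eta)$. H\"older's inequality applied to $|g|^{2h-j}=(|g|^2)^\eta(|g|^{2h})^{1-\eta}$ gives $T_{2h-j}\le T_2^\eta\,T_{2h}^{1-\eta}$, and by \eqref{eq:kappa}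
\begin{equation}\label{eq:holder}
T_{2h-j}\le E\Big(\frac mE\Big)^{\eta}\le E\,m^{-j}\kappa^{\frac j{2h-2}}\le E\,m^{-j}t^{j/2}.
\end{equation}
If $2h-1$ or $2h$ variables are prescribed, there is at most one solution.

\emph{Degrees.} Let $\sigma$ be a $j$-set. Each edge containing $\sigma$ can be ordered as a solution with distinct entries, different edges give different solutions, and the elements of $\sigma$ occupy $j$ of the $2h$ positions in one of at most $(2h)!$ ways. For each way, $j$ variables are prescribed. This gives (c) and (d).

\emph{Edges.} Solutions with a repeated entry give no edge, and we bound their number. For two given positions and $u\in U$, the solutions with both entries equal to $u$ number at most $Em^{-2}t$, by \eqref{eq:holder} with $j=2$, which is allowed as $h\ge2$. Summing over $u$ and over the pairs of positions, at most $\binom{2h}2Et/m$ solutions have a repeated entry. For large $n$ we have $t^{h-1}\ge4h^2$, so $m\ge t^h\ge4h^2t$ and this number is at most $E/2$. Each of the other solutions gives an edge, and an edge comes from at most $(2h)!$ orderings, which proves (b).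
\end{proof}

The factor $Em^{-j}$ in (c) is what perfectly even distribution would give, and $t^{j/2}$ is the loss. The hypothesis $d\ge3$ of Theorem~\ref{thm:general} enters as $h\ge2$: for $h=1$ the hypergraph $H$ has no edges.

\subsection*{Iterating the container theorem}

We take $\tau=\lambda t/m$ with a constant $\lambda$, so that fingerprints have size about $t$ in every round. The computation below shows where the parameters come from: the condition on $\delta_{2h}$ demands $t^{2h-1}\ge R$, which fixes $t$, and the condition on $\delta_2$ demands $\kappa^{1/(h-1)}\le t$, which fixes the size $m_1$ at which the iteration stops.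

\begin{proposition}\label{prop:contH}
There is a constant $C_1=C_1(h)$ such that for large $n$ there is a family $\mathcal C$ of subsets of $X$, each of size less than $m_1$, with $\log|\mathcal C|\le C_1t(\log M)^2$, such that every independent set of $H$ lies in a member of $\mathcal C$.
\end{proposition}

\begin{proof}
\emph{One round.} Let $U\subseteq X$ with $|U|=m\ge m_1$, let $G=H[U]$, and let $\tau=\lambda t/m$ with $\lambda=48\,h\,2^{\binom{2h}2}(2h)!^3$. By Lemma~\ref{lem:super}(b), $\bar d=2h\,e(G)/m\ge E/((2h)!\,m)>0$, so \eqref{eq:delta} gives
\[
\delta_j\le(2h)!\,\Delta_j\,\frac mE\Big(\frac m{\lambda t}\Big)^{j-1}.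
\]
We claim that $\delta_j\le(2h)!^2/\lambda$ for all $j$. For $2\le j\le2h-2$, part (c) gives
\[
\delta_j\le(2h)!^2\,m^{1-j}t^{j/2}\Big(\frac m{\lambda t}\Big)^{j-1}=(2h)!^2\,\lambda^{1-j}\,t^{1-j/2}\le\frac{(2h)!^2}\lambda .
\]
For the last two values of $j$, part (d) and \eqref{eq:kappa} give
\begin{align*}
\delta_{2h-1}&\le(2h)!^2\,\frac\kappa{(\lambda t)^{2h-2}}\le(2h)!^2\,\lambda^{2-2h}\,t^{1-h}\le\frac{(2h)!^2}\lambda,\\
\delta_{2h}&\le(2h)!^2\,\frac{\kappa m}{(\lambda t)^{2h-1}}=(2h)!^2\,\frac R{(\lambda t)^{2h-1}}=(2h)!^2\,\lambda^{1-2h}\le\frac{(2h)!^2}\lambda .
\end{align*}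
By \eqref{eq:delta}, $\delta(G,\tau)\le2^{\binom{2h}2}h\,(2h)!^2/\lambda=\frac14/(12(2h)!)$. Also $\tau\le\lambda t^{1-h}<\frac12$ for large $n$, and $1/\tau\le m\le M$. Theorem~\ref{thm:ST} with $\varepsilon=\frac14$ yields at most $\exp(C_0t\log M)$ sets $C\subseteq U$, where $C_0=c(2h)\lambda\log4$, each with $e(H[C])\le\frac14e(H[U])$, such that every independent set of $H$ contained in $U$ lies in one of them.

\emph{Iteration.} Start with the family $\{X\}$. In each round replace every member of size at least $m_1$ by its containers and keep the other members. Every independent set of $H$ remains covered. After $i$ rounds, a member of size at least $m_1$ was produced in round $i$ from a member of size at least $m_1$, so by induction it spans at most $4^{-i}M^{2h}$ edges. On the other hand it spans at least one edge, by parts (a) and (b) of Lemma~\ref{lem:super}. So no such member is left after $\ell=\lfloor2h\log M/\log4\rfloor+1\le2h\log M$ rounds. Each round multiplies the size of the family by at most $\exp(C_0t\log M)$, so $C_1=2hC_0$ works.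
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Since $d\ge3$ we have $h\ge2$, and since $2h\le d+1$ every $(d+1)$-free subset of $X$ is $2h$-free, hence independent in $H$. Let $a>0$ satisfy
\[
a<\rho=\frac s{d+s-1}\qquad\text{and}\qquad a\le\frac h{2h-1}.
\]
By the first condition we can fix $D\ge d$ such that \eqref{eq:cond} holds. Let $p=M^{a-1}$ and let $S$ be $p$-random. By the second condition,
\[
pm_1=M^{a-1}(h^DM)^{\frac h{2h-1}}\le h^DM^{\frac{2h}{2h-1}-1}=h^DM^{\frac1{2h-1}}\le h^Dt .
\]
Apply Lemma~\ref{lem:union} to the family of Proposition~\ref{prop:contH} with $L=C_1t(\log M)^2$ and $k=\lceil e^2h^Dt+2L\rceil$. With probability $1-o(1)$ every container meets $S$ in fewer than $k$ points, and then every $(d+1)$-free subset of $S$ has fewer than $k=O(M^{1/(2h-1)}(\log M)^2)$ points. Proposition~\ref{prop:sample} gives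
\begin{equation}\label{eq:final}
\alpha_{d,s}(N)=O\Big(N^{\frac1{(2h-1)a}}(\log N)^2\Big).
\end{equation}

It remains to take $a$ as large as possible. The inequality $\rho>\frac h{2h-1}$ means $s(2h-1)>h(d+s-1)$, that is $s(h-1)>h(d-1)$, and it is also equivalent to $\frac{d+s-1}{(2h-1)s}<\frac1h$. If it holds, then $\gamma=1/h$, the value $a=\frac h{2h-1}$ is admissible, and \eqref{eq:final} reads $\alpha_{d,s}(N)=O(N^{1/h}(\log N)^2)$. If it fails, then $\gamma=\frac{d+s-1}{(2h-1)s}=\frac1{(2h-1)\rho}$ and every $a<\rho$ is admissible. Given $\varepsilon>0$, choose $a<\rho$ with $\frac1{(2h-1)a}<\gamma+\varepsilon/2$; then \eqref{eq:final} gives $\alpha_{d,s}(N)\le N^{\gamma+\varepsilon}$ for all large $N$.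
\end{proof}

\begin{thebibliography}{9}

\bibitem{SaxtonThomason}
Saxton and Thomason, \emph{Hypergraph containers}, Invent. Math. 201 (2015).

\bibitem{SukZeng}
Andrew Suk and Ji Zeng, \emph{On higher dimensional point sets in general position}, arXiv:2211.15968 (2022).

\end{thebibliography}
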